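\title{Almost everywhere divergence of series of dilated functions: the sharp Weyl factor}

\begin{abstract}
Let $f$ be a $1$-periodic function of mean zero whose Fourier coefficients are $O(j^{-\alpha})$, where $1/2<\alpha<1$. The series $\sum c_kf(kx)$ is known to converge in $L^2$ and almost everywhere if $\sum c_k^2\exp\big(K(\log k)^{1-\alpha}/\log\log k\big)<\infty$ for a suitable constant $K$, and for convergence in $L^2$ this condition is optimal up to the value of $K$. Aistleitner, Berkes, Seip and Weber asked whether it is also optimal for almost everywhere convergence. We show that it is, and we determine the critical value of $K$, which is the same for both modes of convergence. The main tool turns a sum of dilates with large $L^2$ norm into one that is large on a set of measure bounded away from zero, by dilating it with many primes and attaching random signs.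
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $f:\mathbb R\to\mathbb R$ be measurable with $f(x+1)=f(x)$, $\int_0^1f\,dx=0$ and $\int_0^1f^2\,dx<\infty$, and write
\[
f(x)\sim\sum_{j\ge1}(a_j\cos2\pi jx+b_j\sin2\pi jx).
\]
For $\alpha\in(1/2,1)$ let $C_\alpha$ be the class of such $f$ with $a_j,b_j=O(j^{-\alpha})$. Given real numbers $(c_k)_{k\ge1}$, we study the series of dilates
\begin{equation}\label{eq:series}
\sum_{k=1}^\infty c_kf(kx).
\end{equation}

If $f(x)=\cos2\pi x$, the dilates are orthogonal and $\sum c_k^2<\infty$ gives convergence in $L^2$. The same is true when the coefficients of $f$ are $O(j^{-\alpha})$ with $\alpha>1$: for fixed $j$ the functions $a_j\cos2\pi jkx+b_j\sin2\pi jkx$ are orthogonal in $k$, so the triangle inequality bounds the norm of a finite sum $\sum c_kf(kx)$ by $(\sum c_k^2)^{1/2}\sum_j(|a_j|+|b_j|)$. For $\alpha\le1/2$ the decay condition does not even imply $f\in L^2$. In the range $1/2<\alpha<1$ the dilates are square integrable but so strongly correlated that square summability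 of $(c_k)$ no longer suffices, and one asks for a weight $W$, a \emph{Weyl factor}, such that $\sum c_k^2W(k)<\infty$ implies convergence. The relevant weights are
\[
W_K(k)=\exp\big(K\varphi(\log k)\big)=\exp\Big(\frac{K(\log k)^{1-\alpha}}{\log\log k}\Big),\qquad \varphi(x)=\frac{x^{1-\alpha}}{\log x}.
\]
In Weyl factors and in $\varphi$ we read $\log x$ as $\max\{1,\log x\}$; everywhere else $\log$ is the natural logarithm.

\begin{theorem}[{\cite[Theorem 1]{ABSW}}]\label{thm:known}
Let $\alpha\in(1/2,1)$ and $f\in C_\alpha$. Then \eqref{eq:series} converges in $L^2$ and almost everywhere provided $\sum c_k^2W_K(k)<\infty$ with $K=\frac3{1-\alpha}+\frac4{\sqrt{2\alpha-1}}$. Conversely, for every $\alpha\in(1/2,1)$ there are $f\in C_\alpha$ and $(c_k)$ such that $\sum c_k^2W_K(k)<\infty$ with $K=\frac{1-\varepsilon}{1-\alpha}$ for any $0<\varepsilon<1$, but \eqref{eq:series} does not converge in $L^2$.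
\end{theorem}

So $W_K$ is the right Weyl factor for norm convergence, up to the value of $K$. For almost everywhere convergence it is known that a factor of order at least $\exp\big(\hat K(\log\log k)^{1-\alpha}/(\log\log\log k)^\alpha\big)$, with some $\hat K=\hat K(\alpha)>0$, is in general necessary: there are $f\in C_\alpha$ and $(c_k)$ for which the sum of $c_k^2$ times this factor is finite while \eqref{eq:series} diverges almost everywhere. This is far smaller than $W_K$, and the authors of \cite{ABSW} state that they do not know whether their condition is optimal also for almost everywhere convergence. Precisely: \emph{for every $\alpha\in(1/2,1)$, do there exist $f\in C_\alpha$, a constant $\hat K>0$ and a real sequence $(c_k)$ with $\sum c_k^2W_{\hat K}(k)<\infty$ such that \eqref{eq:series} diverges almost everywhere?}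

The two modes of convergence are not symmetric. A norm bound yields almost everywhere convergence at the price of a factor $(\log k)^2$ (the Rademacher--Menshov argument, recalled in Section~\ref{sec:conv}), and $(\log k)^2$ is smaller than $W_\delta(k)$ for every $\delta>0$ and large $k$. In the other direction there is no general principle: a sum with a huge $L^2$ norm may be huge only on a tiny set and moderate elsewhere, so one might guess that almost everywhere convergence needs a much smaller weight. It does not.

\begin{theorem}\label{thm:A}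
Let $\alpha\in(1/2,1)$ and let $f\in C_\alpha$ satisfy $a_j\ge\kappa j^{-\alpha}$ for all $j\ge1$, with some $\kappa>0$. For every $0<\hat K<\frac1{1-\alpha}$ there is a real sequence $(c_k)$ with $\sum c_k^2W_{\hat K}(k)<\infty$ such that $\sup_n\big|\sum_{k\le n}c_kf(kx)\big|=\infty$ for almost every $x$. In particular \eqref{eq:series} diverges almost everywhere.
\end{theorem}

The function
\[
f_\alpha(x)=\sum_{j\ge1}j^{-\alpha}\cos2\pi jx
\]
lies in $C_\alpha$ and satisfies the hypothesis with $\kappa=1$, so the answer to the question is yes for every $\alpha\in(1/2,1)$.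

The critical value of $K$ can be found exactly. For a finitely supported real sequence $v=(v_a)_{a\ge0}$ put
\[
g(v)=2\sum_{a\ge0}v_av_{a+1},\qquad \mu(v)=\sum_{a\ge0}a\,v_a^2,
\]
and for $t>0$ let
\[
\Theta(t)=\sup\Big\{g(v)-2t\,\mu(v):\ v\text{ finitely supported},\ \sum_av_a^2=1\Big\}.
\]
Define
\[
I(\alpha)=\int_0^\infty u^{-\alpha}\,\Theta(u^\alpha)\,du,\qquad A(\alpha)=\Big(\frac2{1-\alpha}\Big)^{1-\alpha}\Big(\frac{I(\alpha)}\alpha\Big)^\alpha .
\]
Section~\ref{sec:theta} explains where these quantities come from and shows that $0<A(\alpha)<\infty$.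

\begin{theorem}\label{thm:B}
Let $\alpha\in(1/2,1)$.
\begin{enumerate}
\item[(1)] If $f\in C_\alpha$, $K>A(\alpha)$ and $\sum c_k^2W_K(k)<\infty$, then \eqref{eq:series} converges almost everywhere and in $L^2$.
\item[(2)] If $f\in C_\alpha$ and $a_j\ge\kappa j^{-\alpha}$ for all $j$ with some $\kappa>0$, then there is one sequence $(c_k)$ with $\sum c_k^2W_K(k)<\infty$ for every $K<A(\alpha)$ such that $\sup_n\big|\sum_{k\le n}c_kf(kx)\big|=\infty$ for almost every $x$, and \eqref{eq:series} also diverges in $L^2$.
\end{enumerate}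
\end{theorem}

Thus $A(\alpha)$ is the critical constant over the class $C_\alpha$, for norm and for almost everywhere convergence alike, and it is already critical for the single function $f_\alpha$. The endpoint $K=A(\alpha)$ is not decided here.

Section~\ref{sec:gcd} computes norms of sums of dilates and shows why $W_K$ has its shape. Sections~\ref{sec:model} and~\ref{sec:transfer} contain the passage from large norm to almost everywhere divergence, first in a model case and then in general; Theorem~\ref{thm:A} follows in Section~\ref{sec:A}. Sections~\ref{sec:theta}--\ref{sec:conv} prove Theorem~\ref{thm:B}.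

\section{Correlations of dilates}\label{sec:gcd}

\subsection*{Conventions}
The exponent $\alpha\in(1/2,1)$ is fixed. Norms $\|\cdot\|_q$ are taken on $[0,1]$, $|\mathcal E|$ is the Lebesgue measure of a set $\mathcal E\subset[0,1]$ and $|D|$ the cardinality of a finite set $D$. The letters $p$ and $M$ denote primes, and $(k,l)$, $[k,l]$ are the greatest common divisor and the least common multiple. For $x>e$,
\[
\varphi'(x)=x^{-\alpha}\Big(\frac{1-\alpha}{\log x}-\frac1{\log^2x}\Big),\qquad\text{and}\qquad \varphi''(x)\sim-\frac{\alpha(1-\alpha)\,x^{-\alpha-1}}{\log x}\quad(x\to\infty),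
\]
so we can fix $x_0=x_0(\alpha)>e$ such that $\varphi$ is increasing and concave on $[x_0,\infty)$. If $z\sim by$ as $y\to\infty$ with a constant $b>0$, then $\varphi(z)\sim b^{1-\alpha}\varphi(y)$.

We use the prime number theorem in the forms $\pi(y)\sim y/\log y$ and $\sum_{p\le y}\log p\sim y$, and three consequences. For fixed $0<a<b$ there are $(b-a+o(1))\,y/\log y$ primes in $(ay,by]$; approximating uniformly by step functions, we get for every continuous $\psi$ on $[\eta,U]\subset(0,\infty)$
\begin{equation}\label{eq:pnt}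
\sum_{\eta y<p\le Uy}\psi(p/y)=\frac y{\log y}\Big(\int_\eta^U\psi\,du+o(1)\Big),\qquad \sum_{\eta y<p\le Uy}p^{-\alpha}\psi(p/y)=\varphi(y)\Big(\int_\eta^Uu^{-\alpha}\psi\,du+o(1)\Big).
\end{equation}
Next, an interval $(t,2t]$ contains $O(t/\log t)$ primes. Summing over dyadic intervals, and bounding the part $p\le\sqrt z$ of the first sum below by $\sum_{n\le\sqrt z}n^{-\alpha}=O(z^{(1-\alpha)/2})$, we obtain for large $z$
\begin{equation}\label{eq:tails}
\sum_{p\le z}p^{-\alpha}\le C\varphi(z),\qquad\sum_{p>z}p^{-2\alpha}\le C\,\frac{z^{1-2\alpha}}{\log z}.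
\end{equation}
Finally, \eqref{eq:pnt} with $\psi=1$ on $[\eta,1]$, \eqref{eq:tails} with $z=\eta y$, and $\eta\to0$ give
\begin{equation}\label{eq:sumpa}
\sum_{p\le y}p^{-\alpha}\sim\frac{\varphi(y)}{1-\alpha}.
\end{equation}

\subsection*{The norm of a sum of dilates}
The $m$-th cosine coefficient of $f(kx)$ is $a_{m/k}$ if $k\mid m$ and $0$ otherwise. Hence, for finitely supported $(c_k)$, Parseval's identity reads
\begin{equation}\label{eq:parseval}
\Big\|\sum_kc_kf(kx)\Big\|_2^2=\frac12\sum_{m\ge1}\Big(\Big(\sum_{kj=m}c_ka_j\Big)^2+\Big(\sum_{kj=m}c_kb_j\Big)^2\Big).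
\end{equation}
For coefficients $j^{-\alpha}$ the sum over $m$ can be evaluated. Expanding the square, the pair $k,l$ occurs for the multiples $m$ of $[k,l]=kl/(k,l)$, with the factor $(m/k)^{-\alpha}(m/l)^{-\alpha}$, and $\sum_{[k,l]\mid m}m^{-2\alpha}=\zeta(2\alpha)[k,l]^{-2\alpha}$. Therefore
\begin{equation}\label{eq:gcd}
\sum_{m\ge1}\Big(\sum_{kj=m}c_kj^{-\alpha}\Big)^2=\zeta(2\alpha)\sum_{k,l}c_kc_l\,\frac{(k,l)^{2\alpha}}{(kl)^\alpha}.
\end{equation}
The kernel is multiplicative: if $k=\prod p^{a_p}$ and $l=\prod p^{b_p}$, then $(k,l)^{2\alpha}/(kl)^\alpha=\prod_pp^{-\alpha|a_p-b_p|}$, because $2\min(a,b)-a-b=-|a-b|$.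

The smallest case is one prime. By \eqref{eq:parseval} and \eqref{eq:gcd}, $\|f_\alpha\|_2^2=\zeta(2\alpha)/2$, and $F(x)=2^{-1/2}(f_\alpha(x)+f_\alpha(px))$, whose coefficient vector has norm one, satisfies
\[
\|F\|_2^2=\tfrac12\big(1+1+2p^{-\alpha}\big)\|f_\alpha\|_2^2=(1+p^{-\alpha})\|f_\alpha\|_2^2 .
\]
Each prime offers a gain of $1+p^{-\alpha}$, and the gains multiply. Using all primes up to $y$ we gain $\prod_{p\le y}(1+p^{-\alpha})$, which by \eqref{eq:sumpa} has logarithm about $\varphi(y)/(1-\alpha)$, while the dilations involved have logarithm at most $\sum_{p\le y}\log p\sim y$. This is the origin of the weight $\exp(K\varphi(\log k))$. The gain is unbounded because $\sum_pp^{-\alpha}$ diverges, and second-order terms are harmless because $\sum_pp^{-2\alpha}$ converges; both ends of the range of $\alpha$ are visible here.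

The next lemma allows higher powers of $p$, unequal weights, and a general $f$.

\begin{lemma}\label{lem:product}
Let $f\in C_\alpha$ with $a_j\ge\kappa j^{-\alpha}$ for all $j$, where $\kappa>0$. Let $\mathcal P$ be a finite set of primes, $n\ge2$ an integer, and for $p\in\mathcal P$ let $v^{(p)}=(v_a^{(p)})_{0\le a<n}$ be a unit vector with nonnegative entries. Put $D=\{\prod_{p\in\mathcal P}p^{a_p}:0\le a_p<n\}$, $\beta_d=\prod_{p\in\mathcal P}v^{(p)}_{a_p}$ for $d=\prod p^{a_p}\in D$, and $F(x)=\sum_{d\in D}\beta_df(dx)$. Then $\sum_d\beta_d^2=1$ and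
\[
\log\|F\|_2^2\ge\sum_{p\in\mathcal P}p^{-\alpha}g(v^{(p)})-C,
\]
where $C$ depends only on $\kappa$ and $\alpha$.
\end{lemma}

\begin{proof}
The first claim is $\sum_d\beta_d^2=\prod_p\sum_a(v_a^{(p)})^2$. The $m$-th cosine coefficient of $F$ is $\sum_{dj=m}\beta_da_j$. All terms are nonnegative, so we may keep only those with $j$ dividing $\prod_{p\in\mathcal P}p$. For $m=\prod_{p\in\mathcal P}p^{e_p}$ with $0\le e_p\le n$, each prime $p$ either does not divide $j$, and then $a_p=e_p$, or divides it once, and then $a_p=e_p-1$. With $v_{-1}^{(p)}=v_n^{(p)}=0$ the coefficient is therefore at least $\kappa\prod_p\big(v^{(p)}_{e_p}+p^{-\alpha}v^{(p)}_{e_p-1}\big)$. By \eqref{eq:parseval},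
\[
\|F\|_2^2\ge\frac{\kappa^2}2\prod_{p\in\mathcal P}\sum_{e=0}^n\big(v_e^{(p)}+p^{-\alpha}v^{(p)}_{e-1}\big)^2=\frac{\kappa^2}2\prod_{p\in\mathcal P}\big(1+p^{-\alpha}g(v^{(p)})+p^{-2\alpha}\big).
\]
By the Cauchy--Schwarz inequality $0\le g(v^{(p)})\le2$, and $\log(1+z)\ge z-z^2/2$ for $z\ge0$. The claim follows with $C=2\sum_pp^{-2\alpha}+|\log(\kappa^2/2)|$.
\end{proof}

This lemma is the only place where the lower bound on $a_j$ is used. Some such hypothesis is needed: $\cos2\pi x$ belongs to $C_\alpha$ and its dilates are orthogonal.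

\section{Spreading a peak: a model case}\label{sec:model}

Lemma~\ref{lem:product} produces sums $F$ with large norm but says nothing about where $F$ is large. We show on an example how a concentrated function is turned into a spread-out one. Let
\[
F(x)=\sum_{j=1}^n\cos2\pi jx .
\]
Then $\|F\|_2^2=n/2$, but $|F(x)|\le1/|\sin\pi x|$ (sum the geometric series), so away from the integers $F$ is bounded independently of $n$. Take $X\ge2n$, let $M_1,\dots,M_N$ be the primes in $(X,2X]$, and consider
\[
T(x)=N^{-1/2}\sum_{i\le N}\varepsilon_iF(M_ix)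
\]
with independent random signs $\varepsilon_i=\pm1$, each value having probability $1/2$. Written as a trigonometric sum, $T$ has the same sum of squared coefficients as $F$. We claim that it is typically as large as $\|F\|_2$. There are two steps.

First, a randomly signed sum is comparable to its square function with fixed probability.

\begin{lemma}\label{lem:signs}
For real $z_1,\dots,z_N$ we have $\mathbb P\big(|\sum_i\varepsilon_iz_i|^2\ge\frac12\sum_iz_i^2\big)\ge\frac1{12}$.
\end{lemma}

\begin{proof}
We may assume that not all $z_i$ vanish. Let $Z=(\sum\varepsilon_iz_i)^2$. Then $\mathbb EZ=\sum z_i^2$ and $\mathbb EZ^2=3(\sum z_i^2)^2-2\sum z_i^4\le3(\mathbb EZ)^2$. Splitting according to whether $Z<\frac12\mathbb EZ$ and using Cauchy--Schwarz gives the Paley--Zygmund inequality $\mathbb EZ\le\frac12\mathbb EZ+(\mathbb EZ^2)^{1/2}\,\mathbb P(Z\ge\frac12\mathbb EZ)^{1/2}$, hence $\mathbb P(Z\ge\frac12\mathbb EZ)\ge\frac14\cdot\frac13$.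
\end{proof}

Second, the square function $V(x)=\sum_iG(M_ix)$, where $G=F^2$, is a sum of \emph{nonnegative} terms and obeys a law of large numbers; this is what the signs buy, since $\sum_iF(M_ix)$ itself has mean zero. Let $\widehat G(m)=\int_0^1G(x)e^{-2\pi imx}\,dx$. For distinct primes $M,M'$ the equation $Mm=M'm'$ forces $m=M'r$, $m'=Mr$, so
\[
\int_0^1G(Mx)G(M'x)\,dx-\Big(\int_0^1G\Big)^2=\sum_{r\ne0}\widehat G(M'r)\,\overline{\widehat G(Mr)} .
\]
Here $G$ is a trigonometric polynomial of degree $2n<M$, so the right side vanishes. The terms of $V$ are uncorrelated, $V$ has mean $Nn/2$, and its variance is at most $N\|G\|_2^2\le N\|F\|_\infty^2\|F\|_2^2\le Nn^3/2$. By Chebyshev's inequality $V\ge Nn/4$ outside a set of measure at most $(Nn^3/2)/(Nn/4)^2=8n/N$. If $N$ is much larger than $n$, then for most $x$ we have $|T(x)|^2\ge n/8=\frac14\|F\|_2^2$ with probability at least $1/12$.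

In the application $F=\sum_{d\in D}\beta_df(dx)$, with $\log\max D$ of order $y$ and $\log\|F\|_2^2$ of order $\varphi(y)$. Two requirements now compete.
\begin{itemize}
\item \emph{The dilations must be cheap.} The index $d$ becomes $Md$, and the Weyl factor keeps its exponent up to $o(\varphi(y))$ only if $\log M=o(y)$.
\item \emph{The dilations must be many.} The number $N$ has to exceed the square of the height of $G$, and the only available bound for that height is a power of $|D|$.
\end{itemize}
Lacunary dilations $M_i=2^i$ cannot meet both, since $\log M_N$ is then of order $N$. Primes can: the sets $D$ of Lemma~\ref{lem:product} are built from $O(y/\log y)$ primes, so $\log|D|=O(y/\log y)$ is smaller than $y$ by a logarithmic factor, and there is room for $\log X$ in between. We take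
\[
X(y)=\exp\big(y/\sqrt{\log y}\big)\qquad(y\ge3).
\]
Two features of the model are lost. The function $F$ need not be bounded, which we repair by truncation. And $X$ is much smaller than the frequencies present in $G$, so the dilates $G(M_ix)$ are no longer uncorrelated. What survives is that an integer $m$ has at most $\log|m|$ large prime factors, and this costs only a power of $y$.

\section{From large norm to almost everywhere divergence}\label{sec:transfer}

\begin{proposition}\label{prop:transfer}
Let $f\in C_\alpha$. Suppose $3\le y_l\to\infty$, and that for each $l\ge1$ we are given a finite set $D_l\subset\mathbb N$, real numbers $(\beta_d^{(l)})_{d\in D_l}$ with $\sum_d(\beta_d^{(l)})^2=1$, a function $w_l:\mathbb N\to[1,\infty)$ and a number $\Omega_l$. Put $X_l=X(y_l)$ and $F_l(x)=\sum_{d\in D_l}\beta_d^{(l)}f(dx)$, and assume: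
\begin{enumerate}
\item[(i)] $\log|D_l|\le y_l/(\log y_l)^{2/3}$, $\max D_l\le e^{y_l^2}$, and no prime in $(X_l,2X_l]$ divides an element of $D_l$;
\item[(ii)] $\sum_d(\beta_d^{(l)})^2w_l(Md)\le\Omega_l$ for every prime $M\in(X_l,2X_l]$;
\item[(iii)] $\|F_l\|_2^2/\Omega_l\to\infty$.
\end{enumerate}
Then there are an infinite set $\mathcal L\subset\mathbb N$, finite sets $\mathcal B_l\subset\mathbb N$ $(l\in\mathcal L)$ with $\max\mathcal B_l<\min\mathcal B_{l'}$ for $l<l'$, and a real sequence $(c_k)$ supported on $\bigcup\mathcal B_l$ with $\sum_{l\in\mathcal L}\sum_{k\in\mathcal B_l}c_k^2w_l(k)<\infty$, such that $\sup_n|\sum_{k\le n}c_kf(kx)|=\infty$ for almost every $x$ and \eqref{eq:series} diverges in $L^2$.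
\end{proposition}

\begin{proof}
In Steps 1--3 we fix a large $l$ and drop it from the notation. Constants $C,C_1,C_2,C_3$ and those implied by $O(\cdot)$ depend only on $f$, $\alpha$ and the exponent $q$ fixed in Step 1. Let $M_1,\dots,M_N$ be the primes in $(X,2X]$. Then $N\sim X/\log X$, so $\log N\sim y/\sqrt{\log y}$. Since $w\ge1$, (ii) gives $\Omega\ge1$, and by (iii) we may assume $\|F\|_2\ge1$.

\medskip\noindent\emph{Step 1: truncation.} We want a bounded function $G\le F^2$ that keeps half of the integral, with a bound $H$ that is only a power of $|D|$. This is possible because $f$ is better than square integrable. Fix $q\in(2,\frac1{1-\alpha})$, which is possible as $\alpha>1/2$, and let $q'=q/(q-1)$. The inequality $q(1-\alpha)<1$ is equivalent to $q'\alpha>1$, so the Fourier coefficients of $f$ lie in $\ell^{q'}$. The Hausdorff--Young inequality states that, for $1<q'\le2$, a function with coefficients in $\ell^{q'}$ lies in $L^q$; hence $f\in L^q$. Dilation by an integer preserves $\|f\|_q$, and $\sum|\beta_d|\le|D|^{1/2}$ by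 Cauchy--Schwarz, so $\|F\|_q\le|D|^{1/2}\|f\|_q$. Define $H$ by $H^{q/2-1}=2|D|^{q/2}\|f\|_q^q$ and put $G=\min(F^2,H)$. Where $F^2>H$ we have $F^2\le H^{1-q/2}|F|^q$, so $\int_{F^2>H}F^2\le\frac12\le\frac12\|F\|_2^2$. Therefore
\begin{equation}\label{eq:trunc}
\int_0^1G\ge\tfrac12\|F\|_2^2\ge\tfrac12,\qquad\log H=O\big(1+\log|D|\big)=O\big(y/(\log y)^{2/3}\big).
\end{equation}

\medskip\noindent\emph{Step 2: the Fourier coefficients of $G$.} Step 3 needs the bound
\begin{equation}\label{eq:logsum}
\sum_{m\ne0}|\widehat G(m)|^2\big(1+\log|m|\big)\le C_3y^2(H^2+1).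
\end{equation}
Truncation destroys any explicit formula for $\widehat G$, but it preserves an $L^2$ modulus of continuity, and that controls the high frequencies. Let $\sigma=\alpha-\frac12\in(0,\frac12)$. For real $h\neq0$, Parseval's identity gives
\[
\|f(\cdot+h)-f\|_2^2=2\sum_j(a_j^2+b_j^2)\sin^2(\pi jh)\le C\sum_jj^{-2\alpha}\min(1,j^2h^2)\le C_1^2|h|^{2\sigma}.
\]
Indeed, for $|h|\le1$ the terms $j\le1/|h|$ contribute at most $h^2|h|^{2\alpha-3}=|h|^{2\sigma}$ and the terms $j>1/|h|$ contribute $O(|h|^{2\sigma})$, and for $|h|>1$ the sum is at most $\zeta(2\alpha)$. Consequently $\|F(\cdot+h)-F\|_2\le\sum_d|\beta_d|\,C_1|dh|^\sigma\le C_1|D|^{1/2}(\max D)^\sigma|h|^\sigma$. The function $z\mapsto\min(z^2,H)$ is Lipschitz with constant $2\sqrt H$, so (i) and \eqref{eq:trunc} give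
\[
4\sum_m|\widehat G(m)|^2\sin^2(\pi mh)=\|G(\cdot+h)-G\|_2^2\le e^{2C_2y^2}|h|^{2\sigma}.
\]
For $R\ge1$ take $h=1/(4R)$. If $R\le|m|<2R$, then $\pi|m|h\in[\pi/4,\pi/2)$ and $\sin^2(\pi mh)\ge\frac12$, so
\[
\sum_{R\le|m|<2R}|\widehat G(m)|^2\le e^{2C_2y^2}R^{-2\sigma}.
\]
For $R\ge R_0:=\exp(2C_2y^2/\sigma)$ the right side is at most $R^{-\sigma}$. We use this for $R=2^sR_0$, $s\ge0$, and for $|m|<R_0$ we use $\sum_m|\widehat G(m)|^2=\|G\|_2^2\le H^2$. The left side of \eqref{eq:logsum} is then at most
\[
(1+\log R_0)H^2+\sum_{s\ge0}2^{-s\sigma}\big(1+(s+1)\log2+\log R_0\big)\le(1+\log R_0)(H^2+C),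
\]
and \eqref{eq:logsum} follows from $\log R_0=O(y^2)$.

\medskip\noindent\emph{Step 3: the law of large numbers.} Let $V(x)=\sum_{i\le N}G(M_ix)$. Its mean is $N\int G$, and for $\nu\ne0$ its $\nu$-th Fourier coefficient is $\sum_{i:M_i\mid\nu}\widehat G(\nu/M_i)$. Let $\omega(\nu)$ be the number of $i$ with $M_i\mid\nu$. If $\nu=M_im$ and $M_{i'}\mid\nu$ with $i'\ne i$, then $M_{i'}\mid m$; and $m$ has at most $\log|m|/\log X\le\log|m|$ prime divisors exceeding $X$. Hence $\omega(M_im)\le1+\log|m|$. By Parseval, Cauchy--Schwarz and \eqref{eq:logsum},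
\begin{align*}
\int_0^1\Big|V-N\!\int G\Big|^2&\le\sum_{\nu\ne0}\omega(\nu)\sum_{i:M_i\mid\nu}|\widehat G(\nu/M_i)|^2=\sum_{i\le N}\sum_{m\ne0}\omega(M_im)|\widehat G(m)|^2\\
&\le NC_3y^2(H^2+1).
\end{align*}
Let $\mathcal E=\{x\in[0,1]:V(x)<\frac12N\int G\}$. On $\mathcal E$ the deviation of $V$ from its mean exceeds $\frac12N\int G\ge N/4$, so Chebyshev's inequality gives $|\mathcal E|\le16C_3y^2(H^2+1)/N$. By \eqref{eq:trunc}, $\log\big(y^2(H^2+1)\big)=O(y/(\log y)^{2/3})=o(\log N)$. Hence $|\mathcal E_l|\to0$ as $l\to\infty$, and for $x\notin\mathcal E$,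
\begin{equation}\label{eq:square}
\sum_{i\le N}F(M_ix)^2\ge V(x)\ge\tfrac14N\|F\|_2^2 .
\end{equation}

\medskip\noindent\emph{Step 4: the coefficients.} Pass to a subsequence, relabeled $l=1,2,\dots$, along which
\[
|\mathcal E_l|\le l^{-2},\qquad\|F_l\|_2^2\ge l^4\Omega_l,\qquad X_{l+1}\ge2X_l\max D_l .
\]
Write $M_{l,1},\dots,M_{l,N_l}$ for the primes in $(X_l,2X_l]$ and let $\mathcal B_l=\{M_{l,i}d:i\le N_l,\ d\in D_l\}$. Then $\mathcal B_l\subset(X_l,2X_l\max D_l]$, so $\max\mathcal B_l<\min\mathcal B_{l+1}$. The representation $k=M_{l,i}d$ is unique, because $M_{l,i}d=M_{l,i'}d'$ with $i\ne i'$ would give $M_{l,i}\mid d'$, contrary to (i). Let $\lambda_l^2=1/(l^2N_l\Omega_l)$, let $\varepsilon_{l,i}$ be independent random signs, and set $c_k=\lambda_l\varepsilon_{l,i}\beta_d^{(l)}$ for $k=M_{l,i}d\in\mathcal B_l$ and $c_k=0$ outside $\bigcup\mathcal B_l$. For every choice of signs, (ii) gives $\sum_{k\in\mathcal B_l}c_k^2w_l(k)\le\lambda_l^2N_l\Omega_l=l^{-2}$, which is summable. The block sums are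
\[
T_l(x)=\sum_{k\in\mathcal B_l}c_kf(kx)=\lambda_l\sum_{i\le N_l}\varepsilon_{l,i}F_l(M_{l,i}x).
\]
Inside a block the indices $M_{l,i}d$ for different $i$ are interleaved, but this does no harm: we only use the full block sum, which is the difference $S_{\max\mathcal B_l}-S_{\min\mathcal B_l-1}$ of two partial sums $S_n=\sum_{k\le n}c_kf(kx)$. By Lemma~\ref{lem:signs} and \eqref{eq:square}, for each $x\notin\mathcal E_l$ we have with probability at least $1/12$ that $|T_l(x)|^2\ge\frac18\lambda_l^2N_l\|F_l\|_2^2$, and hence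
\begin{equation}\label{eq:big}
|T_l(x)|^2\ge l^2/8 .
\end{equation}

\medskip\noindent\emph{Step 5: choice of the signs.} Since $\sum|\mathcal E_l|<\infty$, almost every $x$ lies in only finitely many $\mathcal E_l$. Fix such an $x$. The events \eqref{eq:big} depend on disjoint sets of signs, so they are independent, and all but finitely many have probability at least $1/12$. By the second Borel--Cantelli lemma (independent events whose probabilities have divergent sum occur infinitely often almost surely), \eqref{eq:big} holds for infinitely many $l$ almost surely. By Fubini's theorem, for almost every choice of signs the following holds: for almost every $x$, \eqref{eq:big} is true for infinitely many $l$. For such $x$ the differences $T_l(x)$ of partial sums are unbounded, so $\sup_n|S_n(x)|=\infty$.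

Divergence in $L^2$ is not a formal consequence, since the sets where \eqref{eq:big} holds might have measure tending to zero along the chosen signs. Let $\xi_l\in[0,1]$ be the measure of the set of $x$ satisfying \eqref{eq:big}. For $l\ge2$, Fubini's theorem gives $\mathbb E\xi_l\ge\frac1{12}(1-|\mathcal E_l|)\ge\frac1{16}$, and $\mathbb E\xi_l\le\frac1{32}+\mathbb P(\xi_l\ge\frac1{32})$ gives $\mathbb P(\xi_l\ge\frac1{32})\ge\frac1{32}$. The $\xi_l$ are independent, so almost surely $\xi_l\ge\frac1{32}$ infinitely often. Then $\|T_l\|_2^2\ge l^2/256$ infinitely often, and $(S_n)$ is not Cauchy in $L^2$. Any choice of signs with both properties completes the proof.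
\end{proof}

\begin{remark}
The three parts of (i) play different roles. The bound on $|D_l|$ is the essential one: it makes $H^2$ small compared with $N$. The bound on $\max D_l$ enters only through the factor $\log R_0=O(y^2)$ and is generous. The coprimality condition prevents different pairs $(M,d)$ from contributing to the same $c_k$, so that the weighted sum of squares can be computed from (ii).
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $y$ be large. Apply Lemma~\ref{lem:product} with $\mathcal P=\{p\le y\}$, $n=2$ and $v^{(p)}=(2^{-1/2},2^{-1/2})$, for which $g(v^{(p)})=1$. Then $D$ is the set of divisors of $\prod_{p\le y}p$, all $\beta_d$ equal $2^{-\pi(y)/2}$, and by \eqref{eq:sumpa}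
\[
\log\|F\|_2^2\ge\Big(\frac1{1-\alpha}+o(1)\Big)\varphi(y).
\]
We have $\log|D|=\pi(y)\log2=O(y/\log y)$ and $\log\max D=\sum_{p\le y}\log p\sim y$, and elements of $D$ have no prime factor exceeding $y<X=X(y)$. So condition (i) of Proposition~\ref{prop:transfer} holds for large $y$. For a prime $M\in(X,2X]$ and $d\in D$,
\[
x_0\le\log X\le\log Md\le\log2X+\log\max D\sim y ,
\]
because $\log X=o(y)$. Since $\varphi$ is increasing on $[x_0,\infty)$,
\[
W_{\hat K}(Md)\le\Omega:=\exp\big(\hat K\varphi(\log2X+\log\max D)\big),\qquad\log\Omega=(\hat K+o(1))\varphi(y),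
\]
which gives (ii) with $w=W_{\hat K}$. As $\hat K<\frac1{1-\alpha}$, we have $\|F\|_2^2/\Omega\to\infty$ as $y\to\infty$. Proposition~\ref{prop:transfer}, with any sufficiently large $y_l\to\infty$ and $w_l=W_{\hat K}$, yields the required sequence. \qed

\section{The one-prime problem and the constant $A(\alpha)$}\label{sec:theta}

The proof just given is wasteful in two ways. It bounds the Weyl factor at the largest $d$, although under the probabilities $\beta_d^2$ each prime divides $d$ with probability $1/2$ and the mean of $\log d$ is only about $y/2$. And it treats all primes alike, although small primes gain more ($p^{-\alpha}$ is larger) and could be used to higher powers.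

Consider a general product vector as in Lemma~\ref{lem:product}. The prime $p$ contributes $p^{-\alpha}g(v^{(p)})$ to the logarithm of the norm and $\mu(v^{(p)})\log p$ to the mean $L$ of $\log d$. We want to maximize the total gain for given $L$. With a Lagrange multiplier $2\tau>0$,
\[
\sum_pp^{-\alpha}g(v^{(p)})=2\tau L+\sum_pp^{-\alpha}\big(g(v^{(p)})-2t_p\,\mu(v^{(p)})\big)\le2\tau L+\sum_pp^{-\alpha}\Theta(t_p),
\]
where $t_p=\tau p^\alpha\log p$. The problem splits into one problem for each prime, whose value is $\Theta(t_p)$. Parametrize $\tau=y^{-\alpha}/\log y$. Then $t_p\approx(p/y)^\alpha$ for $p$ of order $y$, and \eqref{eq:pnt} suggests $\sum_pp^{-\alpha}\Theta(t_p)\approx I(\alpha)\varphi(y)$. With $y=bL$ the bound becomes $(2b^{-\alpha}+I(\alpha)b^{1-\alpha})\varphi(L)$, and by \eqref{eq:min} below its minimum over $b$ is $A(\alpha)\varphi(L)$. Section~\ref{sec:div} shows that the maximizing vectors attain this value in the limit; Section~\ref{sec:norm} shows that the bound holds for all coefficient vectors, not only for products.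

For $n\ge2$ let $\Theta_n(t)$ be defined like $\Theta(t)$, with $v$ supported on $\{0,\dots,n-1\}$. It is the largest eigenvalue of the symmetric tridiagonal $n\times n$ matrix with diagonal entries $-2ta$ $(0\le a<n)$ and off-diagonal entries $1$, whose quadratic form is $g-2t\mu$. For $n=2$ the characteristic equation is $\lambda^2+2t\lambda-1=0$, so $\Theta_2(t)=\sqrt{1+t^2}-t$, with eigenvector proportional to $(1,\Theta_2(t))$. As $t\to0$ this tends to the direction $(1,1)$ used in Section~\ref{sec:A}; as $t\to\infty$ it tends to $(1,0)$, which means that the prime is hardly used.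

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(a)] $\Theta$ and $\Theta_n$ are nonincreasing and continuous on $(0,\infty)$, and $0\le\Theta_n\uparrow\Theta\le2$ as $n\to\infty$.
\item[(b)] $\Theta(t)\ge1-t$ for $t>0$, and $\Theta(t)\le1/t$ for $t\ge1$.
\item[(c)] $\frac\alpha{1-\alpha}\le I(\alpha)\le\frac2{1-\alpha}+\frac1{2\alpha-1}$, and hence $\frac{2^{1-\alpha}}{1-\alpha}\le A(\alpha)<\infty$.
\item[(d)] For $I>0$,
\begin{equation}\label{eq:min}
\min_{b>0}\big(Ib^{1-\alpha}+2b^{-\alpha}\big)=\Big(\frac2{1-\alpha}\Big)^{1-\alpha}\Big(\frac I\alpha\Big)^\alpha,\quad\text{attained at }b=\frac{2\alpha}{(1-\alpha)I}.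
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The vector $(1,0,0,\dots)$ gives $\Theta_n\ge0$, and $g(v)\le2$ for unit $v$ gives $\Theta\le2$. Both functions are finite suprema of nonincreasing affine functions of $t$, hence nonincreasing and convex, hence continuous on the open half-line. Every finitely supported $v$ is admissible for $\Theta_n$ when $n$ is large, so $\Theta_n\uparrow\Theta$.

(b) For $v=(2^{-1/2},2^{-1/2},0,\dots)$ we have $g=1$, $\mu=\frac12$. For $t\ge1$ use $2v_0v_1\le t^{-1}v_0^2+tv_1^2$ and $2v_av_{a+1}\le v_a^2+v_{a+1}^2$ for $a\ge1$. Then $g(v)-2t\mu(v)$ is at most a diagonal form in which $v_0^2$ has coefficient $1/t$, $v_1^2$ has coefficient $t+1-2t\le0$, and $v_a^2$ has coefficient $2-2ta\le0$ for $a\ge2$.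

(c) By (a) and (b), $I(\alpha)\ge\int_0^1(u^{-\alpha}-1)\,du=\frac\alpha{1-\alpha}$ and $I(\alpha)\le\int_0^12u^{-\alpha}du+\int_1^\infty u^{-2\alpha}du$; convergence at $0$ uses $\alpha<1$ and convergence at $\infty$ uses $\alpha>1/2$. Insert the lower bound in the definition of $A(\alpha)$.

(d) The derivative $b^{-\alpha-1}\big((1-\alpha)Ib-2\alpha\big)$ changes sign from negative to positive at the stated $b$, where the value is $b^{-\alpha}(Ib+2)=\frac2{1-\alpha}\,b^{-\alpha}$.
\end{proof}

By (c), $A(\alpha)>\frac1{1-\alpha}$, so part (2) of Theorem~\ref{thm:B} improves the constant in Theorem~\ref{thm:A}.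

\section{Divergence below the critical constant}\label{sec:div}

We prove part (2) of Theorem~\ref{thm:B}. Fix first $K$ with $0<K<A(\alpha)$.

\subsection*{The optimal vectors}
Let $n\ge2$, $t>0$. The eigenvalue $\Theta_n(t)$ is simple and has a unit eigenvector with positive entries (a case of the Perron--Frobenius theorem). Indeed, the first $n-1$ rows of the eigenvalue equation determine $v_1,\dots,v_{n-1}$ from $v_0$, so every eigenvalue is simple. If a unit vector $v$ maximizes $g-2t\mu$, so does $(|v_a|)$, which is therefore an eigenvector; and if a nonnegative eigenvector had $v_a=0$, row $a$ would force its neighbors to vanish, and inductively $v=0$. Let $v[u]$ be this eigenvector for $t=u^\alpha$. It depends continuously on $u$: if $u_k\to u>0$, every limit point of $v[u_k]$ is a nonnegative unit eigenvector for $\Theta_n(u^\alpha)$ by continuity of $\Theta_n$, hence equals $v[u]$.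

For $0<\eta<U<\infty$ put
\[
P=\int_\eta^Uu^{-\alpha}g(v[u])\,du,\qquad J=\int_\eta^U\mu(v[u])\,du,\qquad I'=\int_\eta^Uu^{-\alpha}\Theta_n(u^\alpha)\,du .
\]
Here $P$ will be the gain and $J>0$ the cost. From $g(v[u])=\Theta_n(u^\alpha)+2u^\alpha\mu(v[u])$ we get $P=I'+2J$. We do not need to know $J$: if $I'>0$, then \eqref{eq:min} with $b=1/J$ gives
\[
\frac P{J^{1-\alpha}}=I'J^{\alpha-1}+2J^\alpha\ge\Big(\frac2{1-\alpha}\Big)^{1-\alpha}\Big(\frac{I'}\alpha\Big)^\alpha .
\]
By Lemma~\ref{lem:theta}(a) and monotone convergence, $I'\to I(\alpha)>0$ as $n\to\infty$, $\eta\to0$, $U\to\infty$, so the right side tends to $A(\alpha)$. Fix $n,\eta,U$ such that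
\begin{equation}\label{eq:KJP}
KJ^{1-\alpha}<P .
\end{equation}

\subsection*{The sum $F$ and its norm}
For large $y$ let $\mathcal P$ be the set of primes in $(\eta y,Uy]$, let $v^{(p)}=v[p/y]$, and let $D$, $\beta_d$, $F$ be as in Lemma~\ref{lem:product}. Then $\log|D|=|\mathcal P|\log n=O(y/\log y)$, $\log\max D\le n\sum_{p\le Uy}\log p=O(y)$, and $X=X(y)>Uy$, so (i) of Proposition~\ref{prop:transfer} holds for large $y$. By Lemma~\ref{lem:product} and \eqref{eq:pnt},
\begin{equation}\label{eq:normP}
\log\|F\|_2^2\ge(P+o(1))\varphi(y).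
\end{equation}

\subsection*{The average Weyl factor}
View $d\in D$ as random with probabilities $\beta_d^2$. The exponents $a_p$ are then independent with values in $\{0,\dots,n-1\}$ and $\mathbb Ea_p=\mu(v[p/y])$. Since $\log p\sim\log y$ uniformly on $\mathcal P$, \eqref{eq:pnt} gives
\[
L_0:=\mathbb E\log d=\sum_{p\in\mathcal P}\mu(v[p/y])\log p\sim Jy,\qquad L:=L_0+\log2X\sim Jy .
\]
Condition (ii) asks for a bound on $\mathbb E\,W_K(Md)$, an exponential moment, in which rare large values of $d$ could dominate. They do not, because $\varphi$ lies below its tangent line at $L$ and the slope of that line is small compared with the reciprocal of the fluctuations of $\log d$. For a prime $M\in(X,2X]$ we have $\log Md\ge\log X\ge x_0$, so monotonicity and concavity give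
\[
\varphi(\log Md)\le\varphi(\log2X+\log d)\le\varphi(L)+\varphi'(L)(\log d-L_0).
\]
Let $s=K\varphi'(L)$, so that $0\le s\le KL^{-\alpha}/\log L$. Hoeffding's lemma states that a random variable $Y$ with values in an interval of length $\Delta$ satisfies $\mathbb Ee^{s(Y-\mathbb EY)}\le e^{s^2\Delta^2/8}$. Applying it to the independent variables $a_p\log p$, we obtain
\[
\sum_d\beta_d^2W_K(Md)\le e^{K\varphi(L)}\,\mathbb Ee^{s(\log d-L_0)}\le e^{K\varphi(L)}\exp\Big(\frac{s^2n^2}8\sum_{p\in\mathcal P}\log^2p\Big).
\]
Now $\sum_{p\in\mathcal P}\log^2p\le\log(Uy)\sum_{p\le Uy}\log p=O(y\log y)$ and $s^2=O(y^{-2\alpha}(\log y)^{-2})$, so the last exponent is $O(y^{1-2\alpha}/\log y)$, which tends to $0$ as $\alpha>1/2$. Thus (ii) holds for large $y$ with $w=W_K$ and $\Omega=2e^{K\varphi(L)}$, and $\log\Omega=(KJ^{1-\alpha}+o(1))\varphi(y)$. By \eqref{eq:KJP} and \eqref{eq:normP}, $\|F\|_2^2/\Omega\to\infty$ as $y\to\infty$.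

\subsection*{One sequence for all $K$}
Take $0<K_l\uparrow A(\alpha)$. For each $l$ choose $n_l,\eta_l,U_l$ as above for $K=K_l$, and then $y_l\ge l+2$ so large that (i) and (ii) hold with $w_l=W_{K_l}$ and $\|F_l\|_2^2/\Omega_l\ge l$. Proposition~\ref{prop:transfer} gives a sequence $(c_k)$ with the stated divergence properties and $\sum_{l\in\mathcal L}\sum_{k\in\mathcal B_l}c_k^2W_{K_l}(k)<\infty$. For fixed $K<A(\alpha)$ we have $W_K\le W_{K_l}$ for all but finitely many $l$, and the remaining blocks are finite. Hence $\sum c_k^2W_K(k)<\infty$, which proves part (2).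

\section{The norm bound}\label{sec:norm}

For $f\in C_\alpha$ and $L\ge1$ let $\Lambda(L)$ be the smallest constant such that $\|\sum c_kf(kx)\|_2^2\le\Lambda(L)\sum c_k^2$ for all real $(c_k)$ supported on $\{k\le e^L\}$.

\begin{proposition}\label{prop:norm}
For $f\in C_\alpha$ we have $\log\Lambda(L)\le(A(\alpha)+o(1))\varphi(L)$ as $L\to\infty$.
\end{proposition}

By \eqref{eq:parseval} and \eqref{eq:gcd} we must bound a quadratic form with multiplicative kernel on the set $\{k\le e^L\}$, which is not a product set. We replace the constraint by the multiplicative weight $(kl)^{-\tau}$, the counterpart of the Lagrange multiplier of Section~\ref{sec:theta}. The local kernels are then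
\[
\gamma_p(a,b)=p^{-\tau(a+b)}p^{-\alpha|a-b|}\qquad(a,b\ge0),
\]
and we put $\|\gamma_p\|=\sup|\sum_{a,b}\gamma_p(a,b)v_av_b|$ over finitely supported unit vectors $v$. To first order, $\gamma_p$ has diagonal $1-2a\tau\log p=1-2p^{-\alpha}t_pa$ and nearest off-diagonals $p^{-\alpha}$, so its form is $1+p^{-\alpha}(g-2t_p\mu)$. The linearization is valid only while $a\tau\log p$ is small; for larger $a$ the diagonal is below $1$ by a fixed amount, which outweighs the off-diagonal gain.

\begin{lemma}\label{lem:local}
For $\delta\in(0,\frac12)$ there is $C_\delta$ such that for all primes $p$ and all $\tau>0$, with $t_p=\tau p^\alpha\log p$,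
\[
1\le\|\gamma_p\|\le1+p^{-\alpha}\Theta\big((1-\delta)t_p\big)+C_\delta\,p^{-2\alpha}.
\]
\end{lemma}

\begin{proof}
The lower bound is $\gamma_p(0,0)=1$. Since the entries are positive, it suffices to bound $Q(v)=\sum\gamma_p(a,b)v_av_b$ for unit $v\ge0$. Let $\rho=p^{-\alpha}<2^{-1/2}$ and $\delta'=1-e^{-2\delta}\in(0,1)$, and write $\|v\|$ for the Euclidean norm. By Cauchy--Schwarz $\sum_av_av_{a+r}\le1$, so the terms with $|a-b|=r\ge1$ contribute at most $2\rho^r$.

If $\rho>\delta'/4$, then $Q(v)\le\frac{1+\rho}{1-\rho}<6\le1+80\rho^2/\delta'^2$, and we are done since $\Theta\ge0$.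

Let $\rho\le\delta'/4$. The terms with $|a-b|\ge2$ contribute at most $2\rho^2/(1-\rho)\le3\rho^2$. Let $a_1\ge0$ be the largest integer with $a_1\tau\log p\le\delta$, and split $v$ into $v'=(v_a)_{a\le a_1}$ and $v''=(v_a)_{a>a_1}$. The terms with $|a-b|\le1$ fall into three groups.

If $a,b\le a_1$, use $e^{-z}\le1-z+z^2/2\le1-(1-\delta)z$ for $0\le z\le2\delta$ with $z=2a\tau\log p=2a\rho t_p$ on the diagonal, and drop the factor $p^{-\tau(a+b)}$ off the diagonal. The contribution is at most
\[
\|v'\|^2+\rho\big(g(v')-2(1-\delta)t_p\,\mu(v')\big)\le\|v'\|^2+\rho\,\Theta\big((1-\delta)t_p\big),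
\]
by homogeneity of $g$ and $\mu$, $\|v'\|\le1$ and $\Theta\ge0$. If $a,b>a_1$, the diagonal entries are at most $e^{-2\delta}=1-\delta'$, so the contribution is at most $(1-\delta'+2\rho)\|v''\|^2\le(1-\delta'/2)\|v''\|^2$. The two terms coupling $a_1$ and $a_1+1$ contribute at most $2\rho\|v''\|$. Since $\|v'\|^2+\|v''\|^2=1$,
\[
Q(v)\le1+\rho\,\Theta\big((1-\delta)t_p\big)+2\rho\|v''\|-\tfrac{\delta'}2\|v''\|^2+3\rho^2 ,
\]
and $2\rho z-\frac{\delta'}2z^2\le2\rho^2/\delta'$ for all real $z$.
\end{proof}

\begin{lemma}\label{lem:sum}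
Let $\delta\in(0,\frac12)$ and $\tau=y^{-\alpha}/\log y$, so that $t_p=(p/y)^\alpha\log p/\log y$. Then
\[
\limsup_{y\to\infty}\frac1{\varphi(y)}\sum_pp^{-\alpha}\Theta\big((1-\delta)t_p\big)\le(1-\delta)^{1-1/\alpha}I(\alpha).
\]
\end{lemma}

\begin{proof}
Let $\epsilon>0$ satisfy $\epsilon^\alpha\le\frac12$. By $\Theta\le2$ and \eqref{eq:tails}, the primes $p\le\epsilon y$ contribute at most $C\epsilon^{1-\alpha}\varphi(y)$ for large $y$. For $p>y/\epsilon$ we have $(1-\delta)t_p\ge\frac12(p/y)^\alpha\ge1$, so Lemma~\ref{lem:theta}(b) and \eqref{eq:tails} bound their contribution by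
\[
2y^\alpha\sum_{p>y/\epsilon}p^{-2\alpha}\le C\,y^\alpha\frac{(y/\epsilon)^{1-2\alpha}}{\log y}=C\epsilon^{2\alpha-1}\varphi(y).
\]
For $\epsilon y<p\le y/\epsilon$ we have $t_p=(p/y)^\alpha(1+o(1))$ uniformly. As $\Theta$ is uniformly continuous on compact subsets of $(0,\infty)$, \eqref{eq:pnt} shows that these primes contribute $\varphi(y)\big(\int_\epsilon^{1/\epsilon}u^{-\alpha}\Theta((1-\delta)u^\alpha)\,du+o(1)\big)$. The substitution $u=(1-\delta)^{-1/\alpha}u'$ gives $\int_0^\infty u^{-\alpha}\Theta((1-\delta)u^\alpha)\,du=(1-\delta)^{1-1/\alpha}I(\alpha)$. Let $y\to\infty$, then $\epsilon\to0$.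
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:norm}]
Let $|a_j|,|b_j|\le C_0j^{-\alpha}$ and let $(c_k)$ be supported on $\{k\le e^L\}$. For $\tau>0$ we have $1\le e^{2\tau L}(kl)^{-\tau}$ when $k,l\le e^L$, so \eqref{eq:parseval} and \eqref{eq:gcd} give
\[
\Big\|\sum c_kf(kx)\Big\|_2^2\le C_0^2\zeta(2\alpha)\,e^{2\tau L}\sum_{k,l}|c_k||c_l|\,\Gamma(k,l),\qquad\Gamma(k,l)=(kl)^{-\tau}\frac{(k,l)^{2\alpha}}{(kl)^\alpha}.
\]
Every $k\le e^L$ lies in the finite product set $\{\prod_{p\le e^L}p^{a_p}:0\le a_p\le L/\log2\}$. On this set $\Gamma(k,l)=\prod_p\gamma_p(a_p,b_p)$, so $\Gamma$ is the tensor product of finite sections of the $\gamma_p$. The eigenvalues of a tensor product of symmetric matrices are the products of the eigenvalues of the factors, so its operator norm is the product of their norms, and the norm of a section of $\gamma_p$ is at most $\|\gamma_p\|$. By Lemma~\ref{lem:local} and $\log(1+z)\le z$,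
\[
\log\Lambda(L)\le\log\big(C_0^2\zeta(2\alpha)\big)+C_\delta\sum_pp^{-2\alpha}+2\tau L+\sum_pp^{-\alpha}\Theta\big((1-\delta)t_p\big).
\]
Take $y=bL$ with $b=\frac{2\alpha}{(1-\alpha)I(\alpha)}$ and $\tau=y^{-\alpha}/\log y$. Then $2\tau L\sim2b^{-\alpha}\varphi(L)$ and $\varphi(y)\sim b^{1-\alpha}\varphi(L)$, so Lemma~\ref{lem:sum} gives
\[
\limsup_{L\to\infty}\frac{\log\Lambda(L)}{\varphi(L)}\le2b^{-\alpha}+(1-\delta)^{1-1/\alpha}I(\alpha)\,b^{1-\alpha}.
\]
As $\delta\to0$ the right side tends to $A(\alpha)$ by \eqref{eq:min}.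
\end{proof}

\section{Convergence above the critical constant}\label{sec:conv}

We prove part (1) of Theorem~\ref{thm:B}. Let $K>A(\alpha)$ and $\Sigma=\sum c_k^2W_K(k)<\infty$. We cut the integers into blocks on which $\varphi(\log k)$ changes by a factor close to $1$, so that the norm bound at the right end of a block is beaten by the weight at its left end. Choose $\eta>0$ with $A(\alpha)(1+\eta)^{1-\alpha}<K$, and let
\[
L_r=(1+\eta)^r,\qquad B_r=\{k\in\mathbb N:e^{L_r}\le k<e^{L_{r+1}}\}.
\]
For $L_r\ge x_0$ we have $\varphi(L_{r+1})\le(1+\eta)^{1-\alpha}\varphi(L_r)$ directly from the definition of $\varphi$, and $W_K(k)\ge e^{K\varphi(L_r)}$ on $B_r$ by monotonicity. By Proposition~\ref{prop:norm} there are $\delta>0$ and $r_0$ such that $\Lambda(L_{r+1})\le e^{(K-\delta)\varphi(L_r)}$ for $r\ge r_0$. Hence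
\begin{equation}\label{eq:block}
\Lambda(L_{r+1})\sum_{k\in B_r}c_k^2\le e^{-\delta\varphi(L_r)}\,\Sigma\qquad(r\ge r_0).
\end{equation}

For a finite set $Q\subset\mathbb N$ write $S_Q(x)=\sum_{k\in Q}c_kf(kx)$, and let $S_r^*(x)$ be the maximum of $|S_Q(x)|$ over the initial segments $Q$ of $B_r$. We bound $S_r^*$ by the Rademacher--Menshov argument. Let $s\ge0$ be minimal with $|B_r|\le2^s$; then $s+1\le CL_{r+1}$, as $|B_r|\le e^{L_{r+1}}$. For each level $i=0,\dots,s$ cut $B_r$, from the left, into consecutive intervals of length $2^i$, the last one possibly shorter. Writing the length of an initial segment in binary, we see that it is a disjoint union of at most one interval of each level. By Cauchy--Schwarz, $(S_r^*)^2\le(s+1)\sum_Q|S_Q|^2$, where $Q$ runs over the intervals of all levels. We have $\|S_Q\|_2^2\le\Lambda(L_{r+1})\sum_{k\in Q}c_k^2$, and the intervals of each level partition $B_r$. With \eqref{eq:block},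
\[
\|S_r^*\|_2^2\le(s+1)^2\Lambda(L_{r+1})\sum_{k\in B_r}c_k^2\le C^2L_{r+1}^2e^{-\delta\varphi(L_r)}\,\Sigma .
\]
Here $\log L_{r+1}$ grows linearly in $r$, while $\varphi(L_r)=(1+\eta)^{r(1-\alpha)}/(r\log(1+\eta))$ grows exponentially. Hence $\sum_{r\ge r_0}\|S_r^*\|_2<\infty$, and by monotone convergence $\sum_{r\ge r_0}S_r^*$ is in $L^2$ and finite almost everywhere.

Let $S_n=\sum_{k\le n}c_kf(kx)$ and $n<n'$ with $n\in B_r$, $r\ge r_0$. The part of $S_{n'}-S_n$ in $B_r$ is a difference of two sums over initial segments, and the part in each later block is a sum over an initial segment, so $|S_{n'}-S_n|\le2\sum_{r'\ge r}S_{r'}^*$. The right side tends to $0$ almost everywhere and in $L^2$ as $r\to\infty$. Thus \eqref{eq:series} converges in both senses, and the proof of Theorem~\ref{thm:B} is complete. \qed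

\begin{thebibliography}{9}
\bibitem{ABSW}
Christoph Aistleitner, Istvan Berkes, Kristian Seip, Michel Weber,
\emph{Convergence of series of dilated functions and spectral norms of GCD matrices},
arXiv:1407.5403 (2014).
\end{thebibliography}
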